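# Cofinal elementary self-embeddings in set theory without power set

## 1. Set theory without power set, and embeddings of it

**Definition ($\mathrm{ZFC}^-$).** The theory $\mathrm{ZFC}^-$ has the axioms of extensionality, empty set, pairing, union, infinity and foundation, the schemes of separation and collection, and the well-ordering principle: every set can be well-ordered. There is no power set axiom; collection replaces replacement, and the well-ordering principle replaces the axiom of choice.

**Example 1.** Let $\mu$ be an infinite cardinal and let $H_{\mu^+}$ be the set of all $x$ whose transitive closure has size at most $\mu$. It is a transitive set, and every $x\subseteq H_{\mu^+}$ with $|x|\le\mu$ is a member of $H_{\mu^+}$, because its transitive closure is a union of at most $\mu$ sets of size at most $\mu$, together with $x$. Hence subsets of members are members, which gives separation. For collection, suppose $a\in H_{\mu^+}$ and each $x\in a$ has a witness in $H_{\mu^+}$. Choose one witness $y_x$ for each $x$; then $\{y_x:x\in a\}$ has size at most $\mu$, so it is a member. A well-order of $x\in H_{\mu^+}$ is a set of at most $\mu$ pairs from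 $H_{\mu^+}$, so it is a member too. The other axioms are immediate, so $H_{\mu^+}\models\mathrm{ZFC}^-$. Every set in it has size at most $\mu$, so inside $H_{\mu^+}$ the cardinal $\mu$ is the largest one. For $\mu=\omega$ every set is countable. All subsets of $\omega$ belong to $H_{\omega_1}$ but no member contains all of them, so power set fails there.

**Definition ($\mathrm{ZFC}^-_j$).** Let $\langle W,\in,j\rangle$ be a structure for the language $\{\in,j\}$, with $j$ a unary function symbol. We write $W\models\mathrm{ZFC}^-_j$ if

- $j\colon W\to W$ is elementary for $\in$-formulas: $W\models\varphi(x_1,\dots,x_n)\leftrightarrow\varphi(j(x_1),\dots,j(x_n))$ for every $\in$-formula $\varphi$;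
- $W$ satisfies all axioms of $\mathrm{ZFC}^-$, where separation and collection are taken for all formulas of the language $\{\in,j\}$.

The structure may be ill-founded. Words such as ordinal, cardinal, $\omega$, club and stationary are always computed inside $W$.

**Example 2.** The verification of separation and collection in Example 1 did not look at the formula. So for any function $j\colon H_{\mu^+}\to H_{\mu^+}$ both schemes hold for formulas that mention $j$, and $\langle H_{\mu^+},\in,j\rangle\models\mathrm{ZFC}^-_j$ exactly when $j$ is elementary. For instance $j=\mathrm{id}$ works.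

**Definition (non-trivial, cofinal).** The embedding $j$ is non-trivial if it is not the identity. It is cofinal if for every $a\in W$ there is $b\in W$ with $a\in j(b)$.

**Example 3.** The identity is cofinal, since $a\in\{a\}$. For a map that is not cofinal we look for a moment at two different structures. Let $M$ be a countable elementary substructure of $H_{\omega_1}$. If $b\in M$ is nonempty, then by elementarity $M$ contains a surjection $f\colon\omega\to b$, and $M$ contains every $n\in\omega$, hence every $f(n)$. So $b\subseteq M$, and $M$ is transitive. Being countable and transitive, $M\in H_{\omega_1}$. The inclusion $M\to H_{\omega_1}$ is elementary, but $M\notin b$ for every $b\in M$, since $M\in b\in M$ would give $M\in M$.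

**Example 4.** With power set and well-foundedness, cofinality is automatic. Let $W$ be transitive, $W\models\mathrm{ZFC}$, and $j\colon W\to W$ elementary. Then $j$ is order-preserving on the ordinals of $W$, so $j(\alpha)\ge\alpha$. If $a\in V_\alpha^W$, then $a\in V_{j(\alpha)}^W=j(V_\alpha^W)$. Without power set there is no such hierarchy of sets, and cofinality is a real assumption.

**Definition (critical point, critical sequence).** The critical point $\kappa=\mathrm{crit}(j)$ is the least ordinal with $j(\kappa)\ne\kappa$, if there is one. The critical sequence is given by $\kappa_0=\kappa$ and $\kappa_{n+1}=j(\kappa_n)$.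

**Example 5.** If $j\colon V\to M$ is the ultrapower embedding by a nonprincipal $\kappa$-complete ultrafilter on a measurable cardinal $\kappa$, then $\mathrm{crit}(j)=\kappa$ (a textbook fact), and the critical sequence is $\kappa<j(\kappa)<j(j(\kappa))<\cdots$. Here the target is an inner model $M$, whereas below source and target are the same structure.

**Definition ($\Sigma_n$, $\Pi_n$, $\Delta_0$-elementary).** A formula is $\Delta_0=\Sigma_0=\Pi_0$ if all its quantifiers are bounded. A $\Sigma_{n+1}$ formula is $\exists y_1\cdots\exists y_k\,\psi$ with $\psi\in\Pi_n$, and a $\Pi_{n+1}$ formula is $\forall y_1\cdots\forall y_k\,\psi$ with $\psi\in\Sigma_n$, where $k\ge 0$. A map $j$ is $\Sigma_n$-elementary if $\varphi(v)\Leftrightarrow\varphi(j(v))$ for all $\Sigma_n$ formulas $\varphi$ and all tuples $v$; it then also preserves $\Pi_n$ formulas in both directions.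

**Example 6.** An inclusion of transitive sets is $\Delta_0$-elementary. The inclusion $H_{\omega_1}\to H_{\omega_2}$ is not fully elementary, since "every set is countable" holds only in the first.

**Definition (setting $(\ast)$).** We say that $(\ast)$ holds if $W\models\mathrm{ZFC}^-$ (schemes for $\in$-formulas), $j\colon W\to W$ is elementary for $\in$-formulas, and $j\restriction\alpha\in W$ for every ordinal $\alpha$ of $W$.

**Example 7.** If $W\models\mathrm{ZFC}^-_j$, then $(\ast)$ holds: $j\restriction\alpha$ is the image of the set $\alpha$ under the map $\xi\mapsto(\xi,j(\xi))$, so replacement for $j$-formulas (a consequence of collection and separation, see Section 3) puts it in $W$.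

## 2. Cofinality against non-triviality: Theorems A, B and C

The problem comes from Victoria Gitman, Richard Matthews, "ZFC without power set II: Reflection strikes back", arXiv:2206.06220 (2022). It asks whether the following situation is consistent: there is a non-trivial, cofinal, elementary embedding $j\colon W\to W$ such that $W\models\mathrm{ZFC}^-_j$. In plain words, if a universe without power set embeds elementarily into itself, knows its embedding well enough to use it in separation and collection, and every set is captured by some $j(b)$, must the embedding be the identity? It must.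

**Theorem A.** There is no structure $\langle W,\in,j\rangle\models\mathrm{ZFC}^-_j$ with $j$ non-trivial, elementary and cofinal.

All the conditions are first-order axioms and axiom schemes in the language $\{\in,j\}$, so a theory without models results, and the situation is inconsistent. Two further statements come from the same proof.

**Theorem B.** Let $W\models\mathrm{ZFC}^-$ (schemes for $\in$-formulas only). Let $j\colon W\to W$ be $\Delta_0$-elementary, cofinal and non-trivial, with $j\restriction\alpha\in W$ for every ordinal $\alpha$ of $W$. Then $j$ has a critical point $\kappa$, and $j(\alpha)>\alpha$ for every ordinal $\alpha\ge\kappa$.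

**Theorem C.** Let $W\models\mathrm{ZFC}^-_j$ with $j$ elementary and non-trivial, with critical sequence $\langle\kappa_n\rangle$ and $\lambda=\sup_n\kappa_n$. Then $\lambda$ is the largest cardinal of $W$, and no $x\in W$ with $x\subseteq j''\lambda$ and $|x|=\lambda$ belongs to any $j(b)$, $b\in W$. In particular $j''\lambda\notin\bigcup_b j(b)$.

Section 9 shows that, under large cardinal assumptions, hypotheses of Theorems A and B cannot be dropped.

## 3. What survives without power set

We use the following textbook facts inside $\mathrm{ZFC}^-$. The point is only that none of them needs power set.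

Collection and separation give replacement: collect the values into some set, then separate out exactly the values. From replacement come transfinite recursion, transitive closures, the Mostowski collapse, and the isomorphism of each well-order with an ordinal. So every set is in bijection with an ordinal, and the least such ordinal is its cardinality. For infinite cardinals $\mu\cdot\mu=\mu$. If some set has size greater than $\mu$, then there is a cardinal above $\mu$, and the least one is $\mu^+$. If there is no cardinal above $\mu$, then every set has size at most $\mu$.

*Choice.* Let $\{C_x : x\in a\}$ be a family of nonempty classes given by one formula and indexed by a set. Collect witnesses into a set $B$, so that $B\cap C_x\neq\emptyset$ for all $x\in a$; well-order $B$; let $c(x)$ be the least element of $B\cap C_x$. So a choice function exists, even though each $C_x$ may be a proper class.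

*Regularity.* If $\mu$ is infinite and $\theta=\mu^+$ exists, then $\theta$ is regular. Let $h\colon\gamma\to\theta$ with $\gamma<\theta$. Then $|\gamma|\le\mu$ and each $|h(\xi)|\le\mu$. Choosing an injection $h(\xi)\to\mu$ for each $\xi$, we see that $\sup_\xi h(\xi)=\bigcup_\xi h(\xi)$ has size at most $\mu\cdot\mu=\mu$, so it is below $\theta$.

*Clubs.* With $\theta=\mu^+$ as above, let $C_\nu$ ($\nu<\mu$) be clubs in $\theta$. Their intersection is club. It is clearly closed. Given $\gamma_0<\theta$, let $\gamma_{n+1}$ be the supremum over $\nu<\mu$ of $\min(C_\nu\setminus(\gamma_n+1))$; by regularity $\gamma_n<\gamma_{n+1}<\theta$. Then $\sup_n\gamma_n<\theta$ is a limit of points of every $C_\nu$, so it lies in all of them. Consequently a union of $\mu$ nonstationary subsets of $\theta$ is nonstationary: choose for each a club disjoint from it, and intersect the clubs.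

## 4. Models with few cardinals

Let $W\models\mathrm{ZFC}^-_j$. Elementarity gives one identity that is used all the time: if $f\in W$ is a function and $x\in\mathrm{dom}(f)$, then
$$j(f)(j(x))=j(f(x)). \tag{1}$$

Suppose first that every set of $W$ is countable in $W$. We have $j(0)=0$, $j(n+1)=j(n)+1$ and $j(\omega)=\omega$, because these are definable. So $j(n)=n$ for all $n\in\omega$, by induction, using separation for $j$-formulas to find a least counterexample. Let $x\neq\emptyset$ and let $f\colon\omega\to x$ be onto. Then $j(f)\colon\omega\to j(x)$ is onto, and by (1) $j(f)(n)=j(f(n))$. Hence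
$$j(x)=\{j(y):y\in x\}. \tag{2}$$
If some $x$ had $j(x)\neq x$, separation for $j$-formulas would give a set $\{y\in\mathrm{trcl}(\{x\}):j(y)\ne y\}$ with an $\in$-minimal element $y$. Since $j(\emptyset)=\emptyset$, we have $y\ne\emptyset$; all members of $y$ are fixed, and (2) gives $j(y)=y$. This is absurd. So $j=\mathrm{id}$, with no use of cofinality.

If the largest cardinal of $W$ is $\omega_1$, the same argument runs twice. All countable sets are handled first: the members of $\mathrm{trcl}(\{\xi\})$ for $\xi<\omega_1$ are countable, so every $\xi<\omega_1$ is fixed. Also $j(\omega_1)=\omega_1$ by definability. Now take $f\colon\omega_1\to x$ onto and repeat.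

The argument first meets trouble at a cardinal $\kappa$ with $j(\kappa)>\kappa$, for then $j(f)\colon j(\kappa)\to j(x)$ has values at arguments outside $j''\kappa$, about which (1) says nothing. So we should look for a moved ordinal that is a cardinal.

## 5. The critical point

Throughout this section and the next two we argue from $(\ast)$ wherever that is enough; Theorem B needs this.

**Lemma 1.** If $W\models\mathrm{ZFC}^-$ and $j$ is elementary and fixes every ordinal, then $j$ is the identity.

This turns a moved set into a moved ordinal. The method is to code a set by a relation on an ordinal.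

*Proof.* Let $x\in W$, $t=\mathrm{trcl}(\{x\})$, let $f\colon\delta\to t$ be a bijection with $\delta$ an ordinal, and let $E=\{(\alpha,\beta)\in\delta\times\delta:f(\alpha)\in f(\beta)\}$. By elementarity $j(E)\subseteq j(\delta)\times j(\delta)=\delta\times\delta$. For $\alpha,\beta<\delta$ we have $j((\alpha,\beta))=(j(\alpha),j(\beta))=(\alpha,\beta)$, so $(\alpha,\beta)\in E$ if and only if $(\alpha,\beta)\in j(E)$. Thus $j(E)=E$. By elementarity $j(t)$ is transitive and $j(f)$ is an isomorphism from $(\delta,E)$ onto $(j(t),\in)$, while $f$ is an isomorphism from $(\delta,E)$ onto $(t,\in)$.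

These two collapses agree. Indeed $E$ is well-founded in $W$, and at an $E$-minimal $\alpha$ with $f(\alpha)\neq j(f)(\alpha)$ we would have, by transitivity of $t$ and $j(t)$,
$$f(\alpha)=\{f(\beta):\beta\,E\,\alpha\}=\{j(f)(\beta):\beta\,E\,\alpha\}=j(f)(\alpha).$$
So $f=j(f)$, and for all $\alpha<\delta$ we get $j(f(\alpha))=j(f)(j(\alpha))=j(f)(\alpha)=f(\alpha)$. Hence $j$ fixes every element of $t$, in particular $x$. ∎

**Lemma 2.** Assume $(\ast)$ and $j$ non-trivial. Then there is a least ordinal $\kappa$ with $j(\kappa)\neq\kappa$. Moreover $j(\alpha)\ge\alpha$ for all ordinals $\alpha$, $j(\kappa)>\kappa$, $\kappa$ is an uncountable cardinal, and $\kappa\notin\mathrm{ran}(j)$.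

The last clause is the target of both main arguments below: each ends by exhibiting $\kappa$ as a value of $j$.

*Proof.* **Step 1: existence.** Since $W$ may be ill-founded, we must find the least element inside $W$. By Lemma 1 some ordinal $\delta$ is moved. The set $\{\alpha\le\delta:j(\alpha)\ne\alpha\}$ is in $W$, being definable from $j\restriction(\delta+1)\in W$. Let $\kappa$ be its least element.

**Step 2: $j$ never moves an ordinal down.** If $j(\alpha)<\alpha$ for some $\alpha$, the same argument gives a least such $\alpha$. Put $\beta=j(\alpha)<\alpha$. Then $j(\beta)<j(\alpha)=\beta$, against minimality of $\alpha$. So $j(\alpha)\ge\alpha$ always, and $j(\kappa)>\kappa$.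

**Step 3: $\kappa$ is an uncountable cardinal.** Since $j(0)=0$ and $j(\alpha+1)=j(\alpha)+1$, $\kappa$ is neither $0$ nor a successor, as the predecessor would be fixed. Since $j(\omega)=\omega$, we get $\kappa>\omega$. Suppose $f\colon\mu\to\kappa$ is onto with $\mu<\kappa$. Then $j(f)\colon\mu\to j(\kappa)$ is onto, as $j(\mu)=\mu$. But for $\xi<\mu$, by (1), $j(f)(\xi)=j(f)(j(\xi))=j(f(\xi))=f(\xi)<\kappa$, because $f(\xi)<\kappa$ is fixed. So $\kappa\in j(\kappa)$ is not a value of $j(f)$, a contradiction. Hence $\kappa$ is a cardinal greater than $\omega$.

**Step 4: $\kappa$ is not a value of $j$.** If $\kappa=j(x)$, then $x$ is an ordinal by elementarity. If $x<\kappa$, then $j(x)=x<\kappa$. If $x\ge\kappa$, then $j(x)\ge j(\kappa)>\kappa$. Both are impossible. ∎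

**Lemma 3.** Let $W\models\mathrm{ZFC}^-_j$ with $j$ non-trivial. Then the critical sequence $s=\langle\kappa_n:n\in\omega\rangle$ exists in $W$; it is strictly increasing and consists of cardinals; and $\lambda=\sup_n\kappa_n$ is a cardinal with $\lambda>\kappa$ and $j(\lambda)=\lambda$.

This produces a fixed cardinal above the critical point. It is the only place, besides the verification of $(\ast)$, where the proof of Theorem A uses the schemes for $j$-formulas.

*Proof.* Consider the statement that there is a unique function $t_n$ with domain $n+1$ such that $t_n(0)=\kappa$ and $t_n(i+1)=j(t_n(i))$ for $i<n$. It holds for $n=0$ with $t_0=\{(0,\kappa)\}$. If it holds for $n$, it holds for $n+1$ with $t_{n+1}=t_n\cup\{(n+1,j(t_n(n)))\}$, and no other function works since its restriction to $n+1$ must be $t_n$. By separation for $j$-formulas a failure would have a least instance, so the statement holds for all $n\in\omega$. By replacement for $j$-formulas $\{t_n:n\in\omega\}\in W$, and $s=\bigcup_n t_n$.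

By induction $\kappa_n<\kappa_{n+1}$: we have $\kappa_0<j(\kappa_0)=\kappa_1$, and $j$ preserves $<$. By induction each $\kappa_n$ is a cardinal, since $j$ preserves being a cardinal. If $|\lambda|<\lambda$, then $|\lambda|<\kappa_n$ for some $n$, yet $\kappa_n=|\kappa_n|\le|\lambda|$, a contradiction. So $\lambda$ is a cardinal, and $\lambda\geq\kappa_1>\kappa$. Finally every $n\in\omega$ is below $\kappa$, hence fixed. So $j(s)$ is a function on $j(\omega)=\omega$ with $j(s)(n)=j(s(n))=\kappa_{n+1}$. Therefore $j(\lambda)=\sup_n j(s)(n)=\sup_n\kappa_{n+1}=\lambda$. ∎

## 6. Stationary sets when the fixed cardinal has a successor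

The sensible first attempt is to run a proof of Kunen's theorem above $\lambda$. Woodin's stationary-set proof fits well, because its only demand on the universe is that $\lambda^+$ exists.

**Proposition 4 (Woodin's argument).** Assume $(\ast)$, $j$ non-trivial, $\kappa=\mathrm{crit}(j)$, and $\mu>\kappa$ a cardinal with $j(\mu)=\mu$. Then $\mu^+$ does not exist in $W$; that is, $\mu$ is the largest cardinal of $W$.

*Proof.* Suppose $\theta=\mu^+$ exists. It is definable from $\mu$, so $j(\theta)=\theta$. It is regular and uncountable. Let $S=\{\alpha<\theta:\mathrm{cf}(\alpha)=\omega\}$; then $j(S)=S$. The set $S$ is stationary, since every club in $\theta$ contains the supremum of its first $\omega$ elements.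

**Step 1: split $S$ into $\kappa$ stationary pieces.** We want $F\colon S\to\kappa$ in $W$ all of whose fibres are stationary in $\theta$. Choose injections $e_\alpha\colon\alpha\to\mu$ for $\alpha<\theta$. For $\beta<\theta$ and $\nu<\mu$ let
$$A_{\beta,\nu}=\{\alpha\in S:\alpha>\beta,\ e_\alpha(\beta)=\nu\}.$$
Fix $\beta$. The union $\bigcup_{\nu<\mu}A_{\beta,\nu}=S\setminus(\beta+1)$ is stationary, and a union of $\mu$ nonstationary sets is nonstationary. So there is a least $\nu(\beta)$ with $A_{\beta,\nu(\beta)}$ stationary. If for each $\nu<\mu$ at most $\mu$ many $\beta$ had $\nu(\beta)=\nu$, then $|\theta|\le\mu\cdot\mu=\mu$, which is false. So some $\nu$ equals $\nu(\beta)$ for more than $\mu$ many $\beta$. For these $\beta$ the sets $A_{\beta,\nu}$ are pairwise disjoint: if $\alpha\in A_{\beta,\nu}\cap A_{\beta',\nu}$, then $e_\alpha(\beta)=\nu=e_\alpha(\beta')$ and $\beta=\beta'$ by injectivity. Let $\beta_\xi$ ($\xi<\kappa$) be the first $\kappa$ such $\beta$. Put $F(\alpha)=\xi$ if $\alpha\in A_{\beta_\xi,\nu}$, and $F(\alpha)=0$ if $\alpha\in S$ lies in none of these sets. The fibre over $\xi$ contains the stationary set $A_{\beta_\xi,\nu}$.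

**Step 2: look at the piece indexed by $\kappa$ after applying $j$.** By elementarity $j(F)\colon S\to j(\kappa)$ has all fibres over ordinals below $j(\kappa)$ stationary in $j(\theta)=\theta$. As $\kappa<j(\kappa)$, the set $T=\{\alpha\in S:j(F)(\alpha)=\kappa\}$ is stationary.

**Step 3: find a fixed point of $j$ in $T$.** Let $C=\{\alpha<\theta:\alpha>0,\ j''\alpha\subseteq\alpha\}$. It is in $W$ because $j\restriction\theta\in W$. It is closed: if $\alpha$ is a limit of points of $C$ and $\xi<\alpha$, then $\xi<\alpha'$ for some $\alpha'\in C\cap\alpha$, so $j(\xi)<\alpha'<\alpha$. It is unbounded: given $\gamma_0<\theta$, let $\gamma_{n+1}$ be the least ordinal that is greater than $\gamma_n$ and than all $j(\xi)$ with $\xi<\gamma_n$. These are below $\theta$ since $j''\theta\subseteq j(\theta)=\theta$ and $\theta$ is regular; then $\sup_n\gamma_n\in C$. Pick $\alpha\in T\cap C$. As $\alpha\in S$, there is a cofinal $s\colon\omega\to\alpha$. Then $j(s)\colon\omega\to j(\alpha)$ is cofinal, and $j(s)(n)=j(s(n))<\alpha$ because $j(n)=n$ and $\alpha\in C$. So $j(\alpha)\le\alpha$, and by Lemma 2 $j(\alpha)=\alpha$.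

**Step 4: contradiction.** Now $\kappa=j(F)(\alpha)=j(F)(j(\alpha))=j(F(\alpha))\in\mathrm{ran}(j)$, contradicting Lemma 2. ∎

With $\mu=\lambda$ from Lemma 3, this already refutes every non-trivial $j$ with $W\models\mathrm{ZFC}^-_j$ in which $\lambda^+$ exists, for instance whenever $W$ satisfies power set. Cofinality was not used.

The attempt stops exactly when $\lambda$ is the largest cardinal of $W$: there is no $\theta$ on which to do the splitting. Working on $\lambda$ itself does not help, because $\lambda$ has cofinality $\omega$ in $W$. The sets $\{\kappa_n:n\text{ even}\}$ and $\{\kappa_n:n\text{ odd}\}$ are unbounded in $\lambda$ and have no limit points below $\lambda$, so they are disjoint clubs. Thus $\lambda$ is the union of two nonstationary sets, the complements of these clubs. Nor can a cleverer argument close the gap without cofinality: Section 9 shows, from I1, a non-trivial $j$ on some $H_{\lambda^+}$ with $H_{\lambda^+}\models\mathrm{ZFC}^-_j$.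

## 7. Diagonalizing against a cover of $j''\lambda$

Assume now that $\lambda$ is the largest cardinal. Where could $\kappa$ be forced into $\mathrm{ran}(j)$? By (1), if $g\colon\lambda\to\lambda$ is in $W$, then $j(g)$ takes on $j''\lambda$ only values in $\mathrm{ran}(j)$. So it would suffice to find $g$ such that $j(g)$ takes every value below $\lambda$ on the set $x=j''\lambda$, which has size $\lambda$.

One might want $g$ to take every value on every $y\subseteq\lambda$ of size $\lambda$, and then apply elementarity. No $g$ does this. If $g^{-1}(\{0\})$ has size $\lambda$, take it as $y$; the only value on $y$ is $0$. Otherwise $y=\lambda\setminus g^{-1}(\{0\})$ has size $\lambda$, and $0$ is not a value on $y$.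

But we need to control only those $y$ that belong to some set $b$ with $x\in j(b)$. Cofinality provides such a $b$. And since $\lambda$ is the largest cardinal, $b$ has at most $\lambda$ members, few enough for a diagonalization of length $\lambda$. What made Section 6 fail is exactly what makes this work.

**Proposition 5 (diagonalization).** Assume $(\ast)$, $j$ non-trivial, $\kappa=\mathrm{crit}(j)$, and $\mu>\kappa$ a cardinal with $j(\mu)=\mu$. If $x\in W$, $x\subseteq j''\mu$ and $|x|=\mu$, then $x\notin j(b)$ for every $b\in W$.

*Proof.* By Proposition 4, $\mu$ is the largest cardinal of $W$, so every set has size at most $\mu$. Suppose $x\in j(b_0)$.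

**Step 1: trim the cover to large subsets of $\mu$.** Put $b=\{y\in b_0:y\subseteq\mu,\ |y|=\mu\}$. Since $j(\mu)=\mu$, elementarity gives $j(b)=\{y\in j(b_0):y\subseteq\mu,\ |y|=\mu\}$. As $j''\mu\subseteq j(\mu)=\mu$, we have $x\subseteq\mu$, and $|x|=\mu$. So $x\in j(b)$. In particular $j(b)\neq\emptyset$, hence $b\ne\emptyset$.

**Step 2: build one function that takes all values on each member of $b$.** Since $1\le|b|\le\mu$, we have $|b\times\mu|=\mu$. Enumerate $b\times\mu=\{(y_\alpha,\beta_\alpha):\alpha<\mu\}$. By recursion on $\alpha<\mu$ let
$$p_\alpha=\min\bigl(y_\alpha\setminus\{p_\gamma:\gamma<\alpha\}\bigr).$$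
The set on the right is nonempty because $|y_\alpha|=\mu>|\alpha|$. The $p_\alpha$ are distinct elements of $\mu$. So we may define $g\colon\mu\to\mu$ by $g(p_\alpha)=\beta_\alpha$ and $g(p)=0$ for all other $p<\mu$. Each pair $(y,\beta)\in b\times\mu$ is some $(y_\alpha,\beta_\alpha)$, and then $p_\alpha\in y$ has $g(p_\alpha)=\beta$. Thus
$$\forall y\in b\ \ \forall\beta<\mu\ \ \exists p\in y\ \ g(p)=\beta. \tag{3}$$

**Step 3: apply $j$ and evaluate at $x$ and $\kappa$.** By elementarity and $j(\mu)=\mu$,
$$\forall y\in j(b)\ \ \forall\beta<\mu\ \ \exists p\in y\ \ j(g)(p)=\beta. \tag{4}$$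
Take $y=x$ and $\beta=\kappa<\mu$. There is $p\in x\subseteq j''\mu$, say $p=j(\eta)$ with $\eta<\mu$, such that
$$\kappa=j(g)(p)=j(g)(j(\eta))=j(g(\eta)).$$
So $\kappa\in\mathrm{ran}(j)$, contradicting Lemma 2. ∎

**Proof of Theorem A.** Suppose $W\models\mathrm{ZFC}^-_j$ with $j$ elementary, cofinal and non-trivial. Then $(\ast)$ holds by Example 7, Lemma 2 gives $\kappa=\mathrm{crit}(j)$, and Lemma 3 gives a cardinal $\lambda>\kappa$ with $j(\lambda)=\lambda$. Since $j\restriction\lambda\in W$, the set $x=j''\lambda$ is in $W$, and since $j$ is injective, $|x|=\lambda$. By cofinality there is $b\in W$ with $x\in j(b)$. This contradicts Proposition 5 with $\mu=\lambda$. ∎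

**Proof of Theorem C.** Lemma 3 did not use cofinality. Propositions 4 and 5 with $\mu=\lambda$ give the first two assertions. The set $j''\lambda$ is in $W$ and has size $\lambda$, so the last assertion is the case $x=j''\lambda$. ∎

## 8. $\Delta_0$-elementary cofinal maps and their fixed ordinals

Propositions 4 and 5 need only $(\ast)$ and a fixed cardinal above $\kappa$. To get Theorem B it remains to pass from $\Delta_0$-elementarity to full elementarity.

**Lemma 6.** If $W\models\mathrm{ZFC}^-$ and $j\colon W\to W$ is $\Delta_0$-elementary and cofinal, then $j$ is fully elementary.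

*Proof.* **Step 1: bounded quantifiers can be absorbed.** If $\psi\in\Pi_n$, then $\forall z\in a\,\psi$ is equivalent to a $\Pi_n$ formula: for $n=0$ it is $\Delta_0$, and for $n\ge1$ we merge $\forall z$ into the leading block and move "$z\in a\to$" into the matrix. We claim that if $\psi\in\Sigma_n$, then $\forall z\in a\,\psi$ is equivalent in $\mathrm{ZFC}^-$ to a $\Sigma_n$ formula. For $n=0$ this is clear. Assume it for $n-1$; taking negations, $\Pi_{n-1}$ is closed under bounded existential quantifiers, up to equivalence in $\mathrm{ZFC}^-$. Let $\psi$ be $\exists y_1\cdots\exists y_k\,\chi$ with $\chi\in\Pi_{n-1}$. If $\forall z\in a\,\psi$ holds, collection gives a set $c'$ containing, for each $z\in a$, a witnessing tuple $(y_1,\dots,y_k)$, and with $c=\mathrm{trcl}(c')$ we have $\forall z\in a\,\exists y_1,\dots,y_k\in c\ \chi$. Hence $\forall z\in a\,\psi$ is equivalent to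
$$\exists c\ \forall z\in a\ \exists y_1,\dots,y_k\in c\ \chi.$$
The part after $\exists c$ is equivalent to a $\Pi_{n-1}$ formula by the two closure properties, so the whole is equivalent to a $\Sigma_n$ formula. A disjunction of a $\Sigma_n$ or $\Pi_n$ formula with a $\Delta_0$ formula stays in the class, since the $\Delta_0$ part can be moved into the matrix.

**Step 2: $\Sigma_n$-elementarity implies $\Sigma_{n+1}$-elementarity.** Let $\varphi(v)$ be $\exists y_1\cdots\exists y_k\,\psi(y_1,\dots,y_k,v)$ with $\psi\in\Pi_n$. If $\psi(y_1,\dots,y_k,v)$ holds, then so does $\psi(j(y_1),\dots,j(y_k),j(v))$. So $\varphi(v)$ implies $\varphi(j(v))$.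

Conversely suppose $\psi(y_1,\dots,y_k,j(v))$ holds; the $y_i$ need not be values of $j$, and here cofinality enters. Pick $b_i$ with $y_i\in j(b_i)$ and let $b=b_1\cup\dots\cup b_k$. Since $b_i\subseteq b$ is a $\Delta_0$ statement, $j(b_i)\subseteq j(b)$, so all $y_i\in j(b)$. By separation let
$$d=\{(z_1,\dots,z_k)\in b^k:\psi(z_1,\dots,z_k,v)\}.$$
Writing $\vec z$ for $(z_1,\dots,z_k)$, the following two statements are true:
$$\forall z_1,\dots,z_k\in b\ (\vec z\notin d\ \vee\ \psi(\vec z,v)),\qquad \forall z_1,\dots,z_k\in b\ (\vec z\in d\ \vee\ \neg\psi(\vec z,v)).$$
The statement $\vec z\in d$ is $\Delta_0$. By Step 1 the first statement is equivalent in $\mathrm{ZFC}^-$ to a $\Pi_n$ formula, and the second to a $\Sigma_n$ formula, since $\neg\psi$ is (after pushing the negation inward) $\Sigma_n$. As $W\models\mathrm{ZFC}^-$, $j$ preserves both. Hence for all $z_1,\dots,z_k\in j(b)$ we have $\vec z\in j(d)$ if and only if $\psi(\vec z,j(v))$. Therefore $(y_1,\dots,y_k)\in j(d)$, so $j(d)\ne\emptyset$. By $\Delta_0$-elementarity $d\neq\emptyset$, and so $\varphi(v)$ holds.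

**Step 3: conclusion.** Every formula is logically equivalent to a prenex one, which is $\Sigma_n$ for some $n$. So Step 2, started from $\Delta_0$-elementarity, gives full elementarity. ∎

**Proof of Theorem B.** By Lemma 6, $j$ is elementary, so $(\ast)$ holds, and Lemma 2 gives the critical point $\kappa$. Suppose $j(\alpha)=\alpha$ for some $\alpha\ge\kappa$. Then $\alpha>\kappa$. Let $\mu=|\alpha|$. By elementarity $j(\mu)=|j(\alpha)|=\mu$. Since $\kappa$ is a cardinal and $\kappa\subseteq\alpha$, we have $\mu\ge\kappa$; and $\mu\neq\kappa$ since $j(\kappa)\ne\kappa$. So $\mu>\kappa$. As $j\restriction\mu\in W$, the set $x=j''\mu$ is in $W$, and $|x|=\mu$ by injectivity. By cofinality $x\in j(b)$ for some $b\in W$, contradicting Proposition 5. So no $\alpha\ge\kappa$ is fixed, and $j(\alpha)>\alpha$ by Lemma 2. ∎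

Theorem A also follows from Theorem B: collection and separation for $j$-formulas produce the fixed point $\lambda>\kappa$ of Lemma 3, which Theorem B forbids.

## 9. Embeddings from I1, I3 and $0^\#$

The background facts in this section are from Kanamori, *The Higher Infinite* (§9 for $0^\#$, §24 for I1 and I3), or Jech, *Set Theory*.

**Cofinality cannot be dropped in Theorem A (assuming I1).** Let $i\colon V_{\lambda+1}\to V_{\lambda+1}$ be non-trivial and elementary, $\lambda$ a limit. By Kunen, $\lambda$ is the supremum of the critical sequence, $\mathrm{crit}(i)<\lambda$, and $|V_\lambda|=\lambda$. We transfer $i$ to $H_{\lambda^+}$ by coding.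

A code is a triple $(D,R,p)$ with $D\subseteq\lambda$, $R\subseteq D\times D$, $p\in D$, such that $R$ is well-founded and extensional on $D$ and every element of $D$ reaches $p$ by a finite $R$-path. It codes the image of $p$ under the Mostowski collapse of $(D,R)$. Each $a\in H_{\lambda^+}$ has a code, obtained from an injection of $\mathrm{trcl}(\{a\})$ into $\lambda$, and each code codes an element of $H_{\lambda^+}$. Since $\lambda$ is a limit, $\lambda\times\lambda\subseteq V_\lambda$, so the components $D,R,p$ are elements of $V_{\lambda+1}$. The ordinal $\lambda$ is definable in $V_{\lambda+1}$ as its largest ordinal. The following are first-order over $V_{\lambda+1}$. Being a code: well-foundedness quantifies over subsets of $D$, and finite paths are elements of $V_\lambda$. Coding the same set: there is an isomorphism of $(D,R,p)$ with $(D',R',p')$, which is a subset of $\lambda\times\lambda$. Coding a member: for some $q\mathrel{R'}p'$, the code $(D,R,p)$ is isomorphic to the restriction of $(D',R')$ to the points that reach $q$, with top $q$. So $(H_{\lambda^+},\in)$ is interpreted without parameters in $V_{\lambda+1}$, and applying $i$ to the three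 components of codes induces a well-defined elementary $j\colon H_{\lambda^+}\to H_{\lambda^+}$.

For $\alpha<\lambda$ the code $(\alpha+1,{\in}\restriction(\alpha+1),\alpha)$ codes $\alpha$ and is sent to $(i(\alpha)+1,{\in}\restriction(i(\alpha)+1),i(\alpha))$. So $j(\alpha)=i(\alpha)$, and $j$ is non-trivial as $\mathrm{crit}(i)<\lambda$. By Example 2, $\langle H_{\lambda^+},\in,j\rangle\models\mathrm{ZFC}^-_j$. By Theorem A this $j$ is not cofinal.

**Collection for $j$-formulas cannot be dropped in Theorem A (assuming I3).** Let $j\colon V_\lambda\to V_\lambda$ be non-trivial and elementary, $\lambda$ a limit. By Kunen, $\lambda=\sup_n\kappa_n$ for the critical sequence, and $\kappa=\kappa_0$ is inaccessible. Since $j\restriction V_\kappa=\mathrm{id}$ and $j(V_\kappa)=V_{\kappa_1}$, for $a\in V_\kappa$ we have $V_\kappa\models\varphi(a)$ if and only if $V_{\kappa_1}\models\varphi(a)$; that is, $V_\kappa\prec V_{\kappa_1}$. Applying $j$ repeatedly, $V_{\kappa_n}\prec V_{\kappa_{n+1}}$ for all $n$. The union of this elementary chain is $V_\lambda$, so $V_\kappa\prec V_\lambda$, and $V_\lambda\models\mathrm{ZFC}$ because $\kappa$ is inaccessible. Separation for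 all $j$-formulas holds, because every subset of a member of $V_\lambda$ is in $V_\lambda$. In particular $j\restriction x\in V_\lambda$ for $x\in V_\lambda$, since $j\restriction x\subseteq x\times j(x)$. Finally $j$ is cofinal: if $a\in V_\alpha$ with $\alpha<\lambda$, then $a\in V_{j(\alpha)}=j(V_\alpha)$.

So all hypotheses of Theorem A hold except collection for $j$-formulas, even with full ZFC for $\in$-formulas and separation for all $j$-formulas. One can see the failure directly: each finite piece of the critical sequence is in $V_\lambda$, but no member of $V_\lambda$ contains all $\kappa_n$. All hypotheses of Theorem B hold too, and its conclusion is visible: if $\kappa_n\le\alpha<\kappa_{n+1}$, then $j(\alpha)\ge j(\kappa_n)=\kappa_{n+1}>\alpha$.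

**The hypothesis $j\restriction\alpha\in W$ cannot be dropped in Theorem B (assuming $0^\#$).** Let $\theta$ be an uncountable cardinal and $\langle i_\alpha:\alpha<\theta\rangle$ the increasing enumeration of the Silver indiscernibles below $\theta$. We use that $L_\theta\models\mathrm{ZFC}$, that the $i_\alpha$ are order-indiscernible in $L_\theta$, and that every element of $L_\theta$ is definable in $L_\theta$ from finitely many of them. Let $f(n)=n+1$ for $n<\omega$ and $f(\alpha)=\alpha$ for $\omega\le\alpha<\theta$; this $f$ is strictly increasing. If $a$ is the unique element of $L_\theta$ with $\varphi(a,i_{\alpha_1},\dots,i_{\alpha_k})$, let $j(a)$ be the unique element with $\varphi(j(a),i_{f(\alpha_1)},\dots,i_{f(\alpha_k)})$. That such an element exists and is unique, that it does not depend on the chosen definition, and that $j$ is elementary are all statements about finite increasing tuples of indiscernibles, preserved because $f$ is increasing. So $j\colon L_\theta\to L_\theta$ is elementary with $j(i_0)=i_1$ and $j(i_\omega)=i_\omega$.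

The map $j$ is cofinal: $L_\theta$ is well-founded, so $j(\alpha)\ge\alpha$, and $a\in L_\alpha$ implies $a\in L_{j(\alpha)}=j(L_\alpha)$. Its critical point is at most $i_0$, which is below the fixed ordinal $i_\omega$. So the conclusion of Theorem B fails for $j$, while every hypothesis other than "$j\restriction\alpha\in W$ for every ordinal $\alpha$" holds.
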